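# Sums of singular and cosingular operators relative to the reflexive spaces

Operators are bounded and linear between Banach spaces, real or complex; $\mathcal B(X,Y)$ is the space of operators from $X$ to $Y$. "Subspace" means closed subspace, $[\,\cdot\,]$ is closed linear span, $B_X$ is the closed unit ball, and $\mathbb K$ is the scalar field. For a subspace $B\subset Y$, $Q_B\colon Y\to Y/B$ is the quotient map. For sets $I,J\subset\mathbb N$, $I<J$ means $\max I<\min J$. An operator $T$ is *bounded below* on $Z$ if $\|Tz\|\ge c\|z\|$ on $Z$ for some $c>0$, that is, if $T|_Z$ is an isomorphic embedding.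

## 1. Stability under addition, and the operators on $c_0$

The strictly singular operators, those not bounded below on any infinite-dimensional subspace, are closed under addition. Suppose we replace "infinite-dimensional" by "non-reflexive" in the definition. One would guess that the new class is closed under addition too, and that the same holds for the dual notion with quotients. This lecture is about that guess.

**Definition.** Let $\mathbf R$ be the class of reflexive Banach spaces. An operator $S\in\mathcal B(X,Y)$ is *$\mathbf R$-singular*, $S\in\mathbf R\mathcal{SS}$, if no restriction of $S$ to a non-reflexive subspace of $X$ is an isomorphic embedding. It is *$\mathbf R$-cosingular*, $S\in\mathbf R\mathcal{SC}$, if for no non-reflexive quotient $Y/B$ is $Q_BS$ surjective.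

The two questions are whether $S,T\in\mathcal B(X,Y)$ in $\mathbf R\mathcal{SS}$ forces

(a) $S+T\in\mathbf R\mathcal{SS}$,

and whether $S,T$ in $\mathbf R\mathcal{SC}$ forces

(b) $S+T\in\mathbf R\mathcal{SC}$.

Addition is the only point in doubt about being an operator ideal, since composition causes no trouble. If $ASD$ is bounded below on a non-reflexive $Z$, then so is $D$, hence $D(Z)$ is closed and non-reflexive, and $S$ is bounded below on $D(Z)$. If $Q_BASD$ is onto a non-reflexive $Y_1/B$, where $A\colon Y\to Y_1$, then $Q_BA$ is onto, so with $N=\ker(Q_BA)$ the space $Y/N$ is isomorphic to $Y_1/B$ and $Q_NS$ is onto.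

We use these textbook facts throughout.

* Subspaces and quotients of reflexive spaces are reflexive, and $E$ is reflexive if and only if $E^*$ is. A subspace $G$ of finite codimension in a non-reflexive $E$ is non-reflexive, since $E\cong G\oplus\mathbb K^n$.
* An operator $R$ is onto if and only if $R^*$ is bounded below; if $R$ is bounded below, then $R^*$ is onto. Moreover $(Y/B)^*=B^\perp$ and $(Q_BR)^*=R^*|_{B^\perp}$.
* For $Z\subset X$, $Z^{**}$ is identified with $Z^{\perp\perp}\subset X^{**}$, with the same weak* topology, and $Z^{\perp\perp}\cap X=Z$.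
* (Mazur) If $x_n\to x$ weakly, then for all $N$ and $\delta>0$ some convex combination of $(x_n)_{n\ge N}$ is within $\delta$ of $x$. Using this repeatedly, one finds finite sets $F_1<F_2<\cdots$ and convex combinations over $F_k$ that are within any prescribed $\delta_k$ of $x$.
* (Eberlein–Šmulian) Weak compactness is sequential. If $T\in\mathcal B(X,Y)$ is weakly compact, then $T^{**}(X^{**})\subset Y$, and conversely.

*Weakly compact operators.* They lie in both classes. If $T$ is weakly compact and bounded below on $Z$, then $B_Z$ is relatively weakly compact, so $Z$ is reflexive. If $Q_BT$ is onto, the open mapping theorem shows that the ball of $Y/B$ is relatively weakly compact.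

*An example that is not weakly compact.* Let $\sigma\colon\ell_1\to c$, $(\sigma x)(n)=\sum_{i\le n}x(i)$. Then $\sigma e_n=\mathbf 1_{[n,\infty)}$ tends to $0$ coordinatewise while $\lim\sigma e_n=1$, so no subsequence converges weakly, and $\sigma$ is not weakly compact. But $\sigma$ is in both classes. We use that every infinite-dimensional subspace of $\ell_1$ contains a copy of $\ell_1$, and that $c$ contains none: a copy of $\ell_1$ in $c$ would make $\ell_\infty$ a quotient of the separable space $c^*\cong\ell_1$. So $\sigma$ is not bounded below on an infinite-dimensional subspace, and $\sigma\in\mathbf R\mathcal{SS}$. Suppose $Q_B\sigma$ is onto a non-reflexive $c/B$. Then $\sigma^*$ is bounded below on the infinite-dimensional subspace $B^\perp$ of $c^*\cong\ell_1$, which contains a copy of $\ell_1$. Now $c^*$ is the closed span of the coordinate functionals and $\lim$, which $\sigma^*$ sends to $\mathbf 1_{[1,n]}$ and to the constant $1$. So $\sigma^*$ maps into $c$, and $c$ would contain $\ell_1$, a contradiction.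

**Test case: operators on $c_0$.** Here the guess is right: $\mathbf R\mathcal{SS}\cap\mathcal B(c_0,c_0)$ and $\mathbf R\mathcal{SC}\cap\mathcal B(c_0,c_0)$ both consist of the compact operators. Compact operators are in both classes by the above.

Conversely, let $S$ be non-compact and let $P_n$ be the projection on the first $n$ coordinates. The norms $\|S(I-P_n)\|$ are nonincreasing, and they do not tend to $0$, or else $S$ would be a norm limit of the finite-rank operators $SP_n$. So there are $\delta>0$ and successively supported norm-one vectors $x_k$ with $\|Sx_k\|>\delta$. Pick $n_k$ with $|(Sx_k)(n_k)|>\delta$.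

If $g\in c_0^*$, then $\sum_k|g(x_k)|\le\|g\|$, because sums $\sum_{k\le K}\epsilon_kx_k$ with $|\epsilon_k|=1$ have norm one. In particular $(Sx_k)(n)\to0$ as $k\to\infty$ for each $n$, so $n_k\to\infty$, and we may assume $n_1<n_2<\cdots$. Put $a_{jk}=(Sx_k)(n_j)$. Its rows are absolutely summable and its columns tend to $0$. So we can choose $k_1<k_2<\cdots$ inductively such that, for each $p$ and all $q<p$,
$$\sum_{k\ge k_p}|a_{k_qk}|\le\delta/4,\qquad |a_{k_pk_q}|\le\delta2^{-q-2}.$$
Let $U\colon c_0\to c_0$, $Ut=\sum_pt_px_{k_p}$, an isometry, and let $R\colon c_0\to c_0$, $Ry=(y(n_{k_p}))_p$, a quotient map. The matrix of $RSU$ has diagonal entries of modulus $>\delta$, and the other entries in each row sum to at most $\delta/2$ in modulus. So $RSU=D+E$, where $D$ is diagonal and invertible on $c_0$ with $\|D^{-1}\|\le1/\delta$, and $\|E\|\le\delta/2$. Hence $RSU$ is invertible. Thus $S$ is bounded below on the non-reflexive subspace $U(c_0)$, and $RS$ is onto $c_0\cong c_0/\ker R$. So $S$ is in neither class.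

## 2. Weakly compact summands

For strictly singular operators, stability under addition comes from small restrictions. If $T$ is strictly singular and $Z$ is infinite-dimensional, then every subspace of finite codimension in $Z$ contains unit vectors with arbitrarily small images. So one can choose a normalized basic sequence $(z_n)\subset Z$ with basis constant at most $2$ and $\|Tz_n\|\le\varepsilon2^{-n-2}$. For $z=\sum a_nz_n$ we have $|a_n|\le4\|z\|$, so $\|T|_{[z_n]}\|\le\varepsilon$. Now if $S+T$ is bounded below by $c$ on $Z$, take $\varepsilon=c/2$: then $S$ is bounded below on $[z_n]$, so $S$ is not strictly singular.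

The sensible first approach to (a) copies this: given $T\in\mathbf R\mathcal{SS}$ and a non-reflexive $Z$, find a *non-reflexive* $Z_0\subset Z$ on which $T$ is small. The vectors $z_n$ are still there; what nothing guarantees is that $[z_n]$ is non-reflexive. When $T$ is weakly compact, however, the approach succeeds. It yields the first part of the following theorem; the second part is proved in Section 10.

**Theorem C.** (1) If $S\in\mathbf R\mathcal{SS}(X,Y)$ and $T\in\mathcal B(X,Y)$ is weakly compact, then $S+T\in\mathbf R\mathcal{SS}$ (arbitrary $X,Y$). (2) If $X$ or $Y$ is separable, $S\in\mathbf R\mathcal{SC}(X,Y)$ and $T\in\mathcal B(X,Y)$ is weakly compact, then $S+T\in\mathbf R\mathcal{SC}$.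

**Lemma 2.1.** Let $Z$ be non-reflexive, $T\in\mathcal B(Z,Y)$ weakly compact, $\varepsilon>0$. Then there is a non-reflexive subspace $Z_0\subset Z$ with $\|T|_{Z_0}\|\le\varepsilon$.

*Proof.* **Step 1: a triangular array that certifies non-reflexivity.** We want $\theta\in(0,1)$, $z_n\in B_Z$ and $f_n\in B_{Z^*}$ with
$$f_k(z_n)=\theta\ (k\le n),\qquad f_k(z_n)=0\ (k>n).\tag{1}$$
This is due to James (*Weak compactness and reflexivity*, Israel J. Math. 2 (1964)). Recall Helly's theorem: if $g_1,\dots,g_n\in E^*$ and scalars $c_i$ satisfy $|\sum a_ic_i|\le K\|\sum a_ig_i\|$ for all $(a_i)$, then for each $\delta>0$ some $x\in E$ has $\|x\|\le K+\delta$ and $g_i(x)=c_i$ for all $i$.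

Fix $\theta\in(0,1)$. By Riesz's lemma for the proper closed subspace $Z$ of $Z^{**}$, and scaling, there is $z^{**}$ with $\|z^{**}\|<1$ and $\Delta:=\operatorname{dist}(z^{**},Z)>\theta$. Suppose $z_1,\dots,z_{n-1}$ are chosen. For all scalars, $|\lambda\theta|\le\frac\theta\Delta\|\lambda z^{**}+\sum_{k<n}\mu_kz_k\|$, and $\theta/\Delta<1$. So Helly's theorem in $E=Z^*$ gives $f_n\in B_{Z^*}$ with $z^{**}(f_n)=\theta$ and $f_n(z_k)=0$ for $k<n$. Next, $|\sum_{k\le n}a_kz^{**}(f_k)|\le\|z^{**}\|\,\|\sum a_kf_k\|$ with $\|z^{**}\|<1$, so Helly's theorem in $E=Z$ gives $z_n\in B_Z$ with $f_k(z_n)=z^{**}(f_k)=\theta$ for $k\le n$. This gives (1).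

**Step 2: make $T$ almost constant along the array.** Relation (1) survives passing to a common subsequence of indices, so we may assume $Tz_n\to y$ weakly. By Mazur there are finite sets $B_1<B_2<\cdots$ and convex combinations $u_k$ of $(z_n)_{n\in B_k}$ with $\|Tu_k-y\|\le\theta\varepsilon2^{-k-1}$. Put $g_k=f_{\min B_k}$. If $k\le n$, all indices in $B_n$ are $\ge\min B_k$; if $k>n$, all are $<\min B_k$. Hence $g_k(u_n)=\theta$ for $k\le n$ and $g_k(u_n)=0$ for $k>n$.

**Step 3: $T$ is small on the span of the differences.** Let $d_n=u_n-u_{n+1}$ and $Z_0=[d_n]$. Then $g_{n+1}(d_j)$ equals $\theta-\theta=0$ for $j>n$, $0-\theta=-\theta$ for $j=n$, and $0-0=0$ for $j<n$. Also $\|Td_n\|\le\theta\varepsilon(2^{-n-1}+2^{-n-2})\le\theta\varepsilon2^{-n}$. For $z\in\operatorname{span}(d_n)$ we have $z=-\theta^{-1}\sum_ng_{n+1}(z)d_n$, so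
$$\|Tz\|\le\theta^{-1}\|z\|\sum_n\|Td_n\|\le\varepsilon\|z\|,$$
and this extends to $Z_0$ by continuity.

**Step 4: $Z_0$ is non-reflexive.** Otherwise the bounded sequence $u_1-u_n=\sum_{j<n}d_j$ $(n\ge2)$ has a weak cluster point $w\in Z_0$. For $n\ge k\ge2$, $g_k(u_1-u_n)=-\theta$, so $g_k(w)=-\theta$ for all $k\ge2$. But $g_k(d_j)=0$ for $k>j+1$, so $g_k(z)\to0$ for $z\in\operatorname{span}(d_n)$ and then, as $\|g_k\|\le1$, for all $z\in Z_0$. This is a contradiction. $\square$

*Proof of Theorem C(1).* Suppose $\|(S+T)z\|\ge c\|z\|$ on a non-reflexive $Z$, with $c>0$. Choose a non-reflexive $Z_0\subset Z$ with $\|T|_{Z_0}\|\le c/2$. Then $\|Sz\|\ge\frac c2\|z\|$ on $Z_0$, so $S\notin\mathbf R\mathcal{SS}$. $\square$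

So in a counterexample to (a), neither summand is weakly compact.

## 3. A lower bound in quasi-reflexive spaces of order one

**Definition.** $X$ is *quasi-reflexive* if $\dim X^{**}/X<\infty$; this dimension is its order. An example of order one is the completion of $c_{00}$ under
$$\sup\Big\{\Big(\sum_j|x(I_j)|^2\Big)^{1/2}:\ I_1<\dots<I_r\text{ intervals}\Big\},\qquad x(I)=\sum_{i\in I}x(i),$$
a James space; Proposition 6.1 below and the remark after it prove this.

In such spaces the plan of Section 2 breaks down completely once $T$ is not weakly compact.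

**Observation 3.1.** Let $\dim X^{**}/X=1$ and let $T\in\mathcal B(X,Y)$ be not weakly compact. Then there is $\delta>0$ with $\|T|_{Z_0}\|\ge\delta$ for every non-reflexive $Z_0\subset X$.

*Proof.* Fix $\xi\in X^{**}\setminus X$, so $X^{**}=X\oplus\mathbb K\xi$. Since $T^{**}(X^{**})\not\subset Y$, we have $T^{**}\xi\notin Y$. Let $\Delta=\operatorname{dist}(T^{**}\xi,Y)>0$ and $D=\operatorname{dist}(\xi,X)>0$. As $Z_0$ is non-reflexive, $Z_0^{\perp\perp}$ contains an element outside $Z_0=Z_0^{\perp\perp}\cap X$, which after scaling is $\zeta=x+\xi$ with $x\in X$. Then $\operatorname{dist}(\zeta,X)=D$, so some $x'\in X$ has $\|\zeta-x'\|<2D$. By Hahn–Banach there is a norm-one $x^*\in Z_0^\perp$ with $x^*(x')=\operatorname{dist}(x',Z_0)$ (if this distance is $0$ there is nothing to show). Since $\zeta(x^*)=0$, we get $\operatorname{dist}(x',Z_0)\le\|x'-\zeta\|<2D$. So some $z\in Z_0$ has $\|\zeta-z\|<4D$. As $T^{**}$ acts on $Z_0^{\perp\perp}$ as $(T|_{Z_0})^{**}$,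
$$\Delta=\operatorname{dist}(T^{**}\zeta,Y)\le\|T^{**}(\zeta-z)\|\le4D\,\|T|_{Z_0}\|.$$
Take $\delta=\Delta/(4D)$. $\square$

So when $X$ has order one, the vectors $z_n$ of the gliding-hump argument with $\sum\|Tz_n\|$ small always span a reflexive space: the operator $T$ may well fail to be bounded below, but it is never small on a non-reflexive subspace. This is the place to look for a counterexample, and there is one. The guess of Section 1 is wrong for (a) and for (b).

**Theorem A.** There are a separable Banach space $X$, quasi-reflexive of order one ($\dim X^{**}/X=1$), a Banach space $Y$, and $S_1,S_2\in\mathcal B(X,Y)$ such that $S_1,S_2\in\mathbf R\mathcal{SS}$ and $S_1+S_2$ is an isometric embedding of the non-reflexive space $X$ (so $S_1+S_2\notin\mathbf R\mathcal{SS}$). Moreover $S_1^*,S_2^*\in\mathcal B(Y^*,X^*)$ are in $\mathbf R\mathcal{SC}$, while $S_1^*+S_2^*$ is a surjection onto the non-reflexive space $X^*$ (so $S_1^*+S_2^*\notin\mathbf R\mathcal{SC}$).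

**Theorem B.** For every $m\ge2$ there are a separable $X$, quasi-reflexive of order one, a Banach space $Y$ and $S_1,\dots,S_m\in\mathcal B(X,Y)$ with the following properties. For every $F\subsetneq\{1,\dots,m\}$ we have $\sum_{l\in F}S_l\in\mathbf R\mathcal{SS}$ and $\sum_{l\in F}S_l^*\in\mathbf R\mathcal{SC}$. But $\sum_{l=1}^mS_l$ is an isometric embedding and $\sum_{l=1}^mS_l^*$ is onto $X^*$. Also, there is a separable quasi-reflexive space $Z$ of order $3$ such that $\mathbf R\mathcal{SS}\cap\mathcal B(Z,Z)$ and $\mathbf R\mathcal{SC}\cap\mathcal B(Z^*,Z^*)$ are not closed under addition.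

Theorem A is the case $m=2$ of Theorem B; on a first pass, read $m=2$ everywhere.

The plan is as follows. In the James space above, replace the $\ell_2$ norm of $(x(I_j))_j$ by the norm of an Orlicz sequence space with function $M$; call the result $|x|_M$. We shall see that every non-reflexive subspace contains, up to a small perturbation, vectors $\sum a_kd_k$, where $d_k$ is a difference of two convex combinations of unit vectors, and that $|\sum a_kd_k|_M$ is comparable to the Orlicz norm of $a$. Now give $X$ the norm $\max_l|x|_{M_l}$ and let $S_l$ be the identity of $X$ with values in the space normed by $|\cdot|_{M_l}$. All of the $S_l$ together recover the norm. If one $M_i$ is left out, we can try to choose $a$ so that only the $i$-th Orlicz norm is large.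

Powers will not do. With $M_1(t)=t^2$ and $M_2(t)=t^3$, $\|a\|_3\le\|a\|_2$ gives $|x|_{M_2}\le|x|_{M_1}$, so the maximum is $|x|_{M_1}$ and $S_1$ alone is an isometric embedding. Each $M_i$ must have its own scales $t\to0$ at which it is much larger than all the others, so the $M_i$ have to oscillate.

## 4. Orlicz functions, each dominant at its own scales

Fix $m\ge2$. For $l=1,\dots,m$ and $s\in\mathbb R$ put
$$\varphi_l(s)=3s+\tfrac12\,s\sin\!\big(\log(1+|s|)+\tfrac{2\pi l}m\big).$$
Think of $s=\log(1/t)$: the function $e^{-\varphi_l(\log(1/t))}$ is $t$ to a power that drifts slowly between $5/2$ and $7/2$, with phases depending on $l$. With $\theta=\log(1+|s|)+2\pi l/m$,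
$$\varphi_l'(s)=3+\tfrac12\Big[\sin\theta+\tfrac{|s|}{1+|s|}\cos\theta\Big]\in[2,4],$$
because the bracket has modulus at most $\sqrt2$. (At $s=0$ the formula gives the limit of $\varphi_l(s)/s$.) Let $M_l^0(t)=\exp(-\varphi_l(-\log t))$ for $t>0$ and $M_l^0(0)=0$. For $0<c\le1$ and $t>0$, $-\log(ct)$ exceeds $-\log t$ by $\log(1/c)$, so $\varphi_l$ grows by between $2\log(1/c)$ and $4\log(1/c)$. Hence
$$c^4M_l^0(t)\le M_l^0(ct)\le c^2M_l^0(t)\quad(0<c\le1,\ t\ge0),\qquad M_l^0(1)=1.\tag{2}$$

The function $M_l^0$ need not be convex, so we smooth it. Put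
$$\tilde M_l(t)=\int_0^tM_l^0(u)\frac{du}u=\int_0^1M_l^0(ct)\frac{dc}c .$$
By (2) and $\int_0^1c^3\,dc=\frac14$, $\int_0^1c\,dc=\frac12$, we have $\frac14M_l^0\le\tilde M_l\le\frac12M_l^0$. By (2), $M_l^0(cu)/(cu)\le c\,M_l^0(u)/u$, so $M_l^0(u)/u$ is nondecreasing and $\tilde M_l$ is convex. Inserting (2) in the second integral, $\tilde M_l$ satisfies the same two-sided scaling. Let $M_l=\tilde M_l/\tilde M_l(1)$, where $\tilde M_l(1)\in[\frac14,\frac12]$. Then $M_l$ is convex, continuous, strictly increasing, and
$$M_l(0)=0,\quad M_l(1)=1,\quad c^4M_l(t)\le M_l(ct)\le c^2M_l(t)\quad(0<c\le1),\tag{3}$$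
$$\tfrac12M_l^0\le M_l\le2M_l^0.\tag{4}$$

**Definition.** For $a\in c_{00}$ let $\|a\|_{M_l}=\inf\{r>0:\sum_kM_l(|a_k|/r)\le1\}$.

For $M(t)=t^p$ this is the $\ell_p$ norm. In general it is a norm (the triangle inequality is the convexity of $M_l$), monotone in $(|a_k|)$, and for $a\ne0$ the infimum is attained by continuity. In particular $\|a\|_{M_l}\le1$ implies $\sum M_l(|a_k|)\le1$. Unit vectors have norm $1$ since $M_l(1)=1$; so $\max_k|a_k|\le\|a\|_{M_l}\le\sum_k|a_k|$.

**Lemma 4.1.** For every $i$ and $\eta>0$ there is $a\in c_{00}$ with $\|a\|_{M_i}=1$ and $\|a\|_{M_l}\le\eta$ for all $l\ne i$.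

*Proof.* **Step 1: a scale at which $M_i$ is the largest.** Let $\gamma=\frac12(1-\cos\frac{2\pi}m)>0$. There are arbitrarily large $s>0$ with $\sin(\log(1+s)+\frac{2\pi i}m)=-1$. For these, $\varphi_i(s)=\frac52s$. Since $\sin(-\frac\pi2+\alpha)=-\cos\alpha$, for $l\ne i$,
$$\varphi_l(s)=\Big(3-\tfrac12\cos\tfrac{2\pi(l-i)}m\Big)s\ge\Big(3-\tfrac12\cos\tfrac{2\pi}m\Big)s=\big(\tfrac52+\gamma\big)s .$$
With $t=e^{-s}$, (4) gives $M_i(t)\ge\frac12t^{5/2}$ and $M_l(t)\le2t^{5/2+\gamma}$ for $l\ne i$.

**Step 2: a flat vector at that scale.** Let $n=\lceil2t^{-5/2}\rceil\le4t^{-5/2}$ and let $\mathbf 1_n$ be the sum of the first $n$ unit vectors. As $nM_i(t)\ge1$ and $M_i$ is strictly increasing, $nM_i(1/r)>1$ for $r<1/t$, so $\|\mathbf 1_n\|_{M_i}\ge1/t$. Let $c=(8t^\gamma)^{-1/4}$, which is $\ge1$ for small $t$. Applying (3) with factor $1/c$ at the point $ct$ gives $M_l(ct)\le c^4M_l(t)$. Hence for $l\ne i$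
$$nM_l(ct)\le4t^{-5/2}\cdot c^4\cdot2t^{5/2+\gamma}=8c^4t^\gamma=1,$$
so $\|\mathbf 1_n\|_{M_l}\le1/(ct)$. For $a=\mathbf 1_n/\|\mathbf 1_n\|_{M_i}$ we get $\|a\|_{M_l}\le1/c$ for all $l\ne i$ at once, and $1/c\to0$ as $t\to0$. $\square$

## 5. James-type norms

For $x\in c_{00}$ and an interval $I\subset\mathbb N$, $x(I)=\sum_{i\in I}x(i)$. Put
$$|x|_l=\sup\big\{\|(x(I_j))_{j=1}^r\|_{M_l}:\ I_1<\dots<I_r\text{ intervals}\big\}.$$
Then $\max_i|x(i)|\le|x|_l\le\sum_i|x(i)|$. For a nonempty $L\subset\{1,\dots,m\}$ let $\|x\|_L=\max_{l\in L}|x|_l$, and let $X_L$ be the completion of $(c_{00},\|\cdot\|_L)$. We write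
$$X=X_{\{1,\dots,m\}},\quad\|\cdot\|=\|\cdot\|_{\{1,\dots,m\}},\qquad A_l=X_{\{l\}} .$$
The general $L$ costs nothing, and it lets us treat $X$ and the $A_l$ together.

Let $(e_n)$ be the unit vectors; $\|e_n\|_L=1$. Let $P_n$ be the projection on the first $n$ coordinates. Replacing intervals by their intersections with $[1,n]$ or $(n,\infty)$ and dropping empty ones shows $\|P_n\|\le1$ and $\|I-P_n\|\le1$. So $(e_n)$ is a Schauder basis of $X_L$; let $e_n^*$ be its coordinate functionals. Taking one interval that contains the support of $x$, we see that $f(x)=\sum_ix(i)$ extends to $f\in X_L^*$ with $\|f\|\le1$.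

As an illustration, take $M(t)=t^2$. Then $e_1+\dots+e_n$ has norm $n$, while $x=e_1-e_2+e_3-e_4$ has norm $2$: singletons give $\sqrt4$, and $|x(I)|\in\{0,1\}$ for all $I$, with at most four intervals useful. Sums of vectors killed by $f$ are small, because most intervals cannot see them. The next lemma makes this precise.

**Lemma 5.1.** Let $G_1<\dots<G_n$ be intervals and $w_k\in c_{00}$ with $\operatorname{supp}w_k\subset G_k$ and $f(w_k)=0$.

(i) If $\|w_k\|_L\le1$ for all $k$, then $\|\sum_{k=1}^nw_k\|_L\le2n^{1/2}$.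

(ii) If $w_k=u_k'-u_k''$, where $u_k',u_k''$ are convex combinations of unit vectors with $\operatorname{supp}u_k'<\operatorname{supp}u_k''$, then for all scalars $a_k$ and all $l$: $\|a\|_{M_l}\le|\sum a_kw_k|_l\le4\|a\|_{M_l}$.

*Proof.* **Step 1: an interval sees at most two of the $w_k$.** Let $I_1<\dots<I_r$ be intervals and $x=\sum a_kw_k$. If $G_k\subset I_j$ or $G_k\cap I_j=\emptyset$, then $w_k(I_j)=0$. Otherwise the interval $G_k$ contains a point of $I_j$ and a point outside, hence $\min I_j$ or $\max I_j$. As the $G_k$ are disjoint, $x(I_j)=\alpha_j+\beta_j$, where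

* $\alpha_j=a_kw_k(I_j)$ if $\min I_j\in G_k$, and $\alpha_j=0$ if there is no such $k$;
* $\beta_j=a_kw_k(I_j)$ if $\max I_j\in G_k$ and $\min I_j\notin G_k$, and $\beta_j=0$ if there is no such $k$.

So $\|(x(I_j))\|_{M_l}\le\|(\alpha_j)\|_{M_l}+\|(\beta_j)\|_{M_l}$. Each $\alpha_j$ involves at most one $k$, and so does each $\beta_j$.

**Step 2: proof of (i).** Take $a_k=1$ and $l\in L$. Since $|w_k|_l\le1$, $\sum_jM_l(|w_k(I_j)|)\le1$ for each $k$. By (3) with $c=n^{-1/2}$,
$$\sum_jM_l(|\alpha_j|n^{-1/2})\le\frac1n\sum_jM_l(|\alpha_j|)\le\frac1n\sum_{k=1}^n\sum_jM_l(|w_k(I_j)|)\le1 .$$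
So $\|(\alpha_j)\|_{M_l}\le n^{1/2}$; the same holds for $(\beta_j)$, and (i) follows.

**Step 3: the upper bound in (ii).** We have $|w_k(I_j)|\le1$, as a difference of two numbers in $[0,1]$, and $\sum_j|w_k(I_j)|\le\sum_i|w_k(i)|=2$. Let $r=\|a\|_{M_l}>0$. Convexity and $M_l(0)=0$ give $M_l(\lambda t)\le\lambda M_l(t)$ for $0\le\lambda\le1$, so
$$\sum_jM_l(|\alpha_j|/r)\le\sum_k\sum_j|w_k(I_j)|\,M_l(|a_k|/r)\le2\sum_kM_l(|a_k|/r)\le2 .$$
Hence $\sum_jM_l(|\alpha_j|/2r)\le1$ and $\|(\alpha_j)\|_{M_l}\le2r$; likewise for $(\beta_j)$. Together, $|x|_l\le4r$.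

**Step 4: the lower bound in (ii).** For each $k$ use the smallest interval containing $\operatorname{supp}u_k'$. It lies in $G_k$ and misses $\operatorname{supp}u_k''$, so $x$ sums to $a_k$ on it. These intervals are successive, so $|x|_l\ge\|a\|_{M_l}$. $\square$

## 6. The dual and the bidual

**Proposition 6.1.** Let $L\subset\{1,\dots,m\}$ be nonempty. Then $X_L^*=[f,e_1^*,e_2^*,\dots]$. The sequence $(e_n)$ converges weak* in $X_L^{**}$ to an element $\xi\notin X_L$, and $X_L^{**}=X_L\oplus\mathbb K\xi$. In particular $X_L$ is separable and quasi-reflexive of order one, $X_L^*$ is separable, and $X_L$ and $X_L^*$ are non-reflexive.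

*Proof.* Write $\|\cdot\|$ for $\|\cdot\|_L$ in this proof.

**Step 1: $X_L^*=[f,e_n^*]$.** The point is that a functional is, far out, almost a multiple of $f$. Let $g\in X_L^*$, let $V_n=[e_i]_{i>n}$, and let $\rho_n$ be the supremum of $|g(w)|$ over finitely supported $w\in V_n$ with $f(w)=0$, $\|w\|\le1$. The sequence $(\rho_n)$ is nonincreasing. Suppose $\rho_n\ge\rho>0$ for all $n$. Then we can choose successive finitely supported $w_k$ with $f(w_k)=0$, $\|w_k\|\le1$ and, after multiplication by scalars of modulus one, $g(w_k)\ge\rho/2$. By Lemma 5.1(i),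
$$n\rho/2\le g\Big(\sum_{k\le n}w_k\Big)\le2\|g\|n^{1/2}\quad\text{for all }n,$$
which is false for large $n$. So $\rho_n\to0$.

Finitely supported vectors are dense in $V_n\cap\ker f$: for $w$ in it, $P_kw-f(P_kw)e_{n+1}$ $(k>n)$ is finitely supported, lies in $V_n\cap\ker f$, and tends to $w-f(w)e_{n+1}=w$. So $\|g|_{V_n\cap\ker f}\|=\rho_n$. Extend $g|_{V_n\cap\ker f}$ by Hahn–Banach to $h\in V_n^*$ with $\|h\|=\rho_n$. Then $g|_{V_n}-h$ vanishes on $\ker(f|_{V_n})$, so it equals $c_nf|_{V_n}$ for a scalar $c_n$. Thus $\|(g-c_nf)|_{V_n}\|\le\rho_n$. Write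
$$g=c_nf+(g-c_nf)P_n+(g-c_nf)(I-P_n).$$
The second term lies in $\operatorname{span}(e_i^*)_{i\le n}$ and the third has norm at most $\rho_n$. Let $n\to\infty$.

**Step 2: $(e_n)$ is boundedly complete.** This will produce the $X_L$-part of a bidual element. Suppose $\sup_n\|\sum_{i\le n}t_ie_i\|\le K$ but $\sum t_ie_i$ diverges. The partial sums are not Cauchy, and $L$ is finite. So there are $\varepsilon\in(0,K)$, $p_1<q_1\le p_2<q_2\le\cdots$ and, after passing to a subsequence, one fixed $l\in L$ such that $b_k=\sum_{p_k<i\le q_k}t_ie_i$ satisfies $|b_k|_l>\varepsilon$ for all $k$. Choose a finite family $\mathcal I_k$ of successive intervals inside $(p_k,q_k]$ with $\sum_{I\in\mathcal I_k}M_l(|b_k(I)|/\varepsilon)>1$. Testing $\sum_{i\le q_n}t_ie_i$ on $\bigcup_{k\le n}\mathcal I_k$ and using (3) with $c=\varepsilon/K$,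
$$1\ge\sum_{k\le n}\sum_{I\in\mathcal I_k}M_l\Big(\frac{|b_k(I)|}K\Big)\ge\Big(\frac\varepsilon K\Big)^4\sum_{k\le n}\sum_{I\in\mathcal I_k}M_l\Big(\frac{|b_k(I)|}\varepsilon\Big)\ge n\Big(\frac\varepsilon K\Big)^4$$
for all $n$, a contradiction.

**Step 3: the bidual.** The sequence $(e_n)$ is bounded, $f(e_n)=1$, and $e_j^*(e_n)\to0$ for each $j$. By Step 1, $(g(e_n))$ converges for every $g\in X_L^*$, so $e_n\to\xi$ weak*, where $\xi(f)=1$ and $\xi(e_j^*)=0$ for all $j$. If $\xi\in X_L$, its coordinates vanish, so $\xi=0$, contradicting $\xi(f)=1$. By Step 1, an element of $[e_j^*]^\perp\subset X_L^{**}$ is determined by its value at $f$, so $[e_j^*]^\perp=\mathbb K\xi$.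

Let $x^{**}\in X_L^{**}$. Then $\|\sum_{i\le n}x^{**}(e_i^*)e_i\|=\|P_n^{**}x^{**}\|\le\|x^{**}\|$ for all $n$. By Step 2, $x=\sum_ix^{**}(e_i^*)e_i$ converges in $X_L$, and $x^{**}-x\in[e_j^*]^\perp=\mathbb K\xi$. The remaining assertions follow. $\square$

*Remark.* About the functions $M_l$, Lemma 5.1 and Proposition 6.1 use only that they are convex, continuous, strictly increasing, and satisfy (3). The function $M(t)=t^2$ has these properties, so the James space of Section 3 is quasi-reflexive of order one. The special choice of the $M_l$ enters only through Lemma 4.1.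

## 7. The operators $S_F$ on non-reflexive subspaces

Let $i_l\colon X\to A_l$ be the norm-one extension of the identity of $c_{00}$, and write $|x|_l=\|i_lx\|$ for $x\in X$. By density, $\|x\|=\max_l|x|_l$ on $X$. Let $Y=(A_1\oplus\dots\oplus A_m)_\infty$, let $S_l\colon X\to Y$ be $i_l$ followed by the inclusion of $A_l$ in $Y$, and put $S_F=\sum_{l\in F}S_l$. Then for nonempty $F$
$$\|S_Fx\|=\max_{l\in F}|x|_l ,$$
so $\|S_F\|\le1$ and $S_{\{1,\dots,m\}}$ is an isometric embedding.

**Proposition 7.1.** If $F\subsetneq\{1,\dots,m\}$, then $S_F\in\mathbf R\mathcal{SS}$.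

*Proof.* If $F=\emptyset$, then $S_F=0$. Let $F\ne\emptyset$ and fix $i\notin F$. Suppose $Z\subset X$ is a non-reflexive subspace and $c>0$ with $\|S_Fz\|\ge c\|z\|$ for all $z\in Z$.

**Step 1: $Z$ contains a sequence that is a translate of $(e_n)$, weakly.** Non-reflexivity gives an element of $Z^{\perp\perp}\setminus Z=Z^{\perp\perp}\setminus X$. By Proposition 6.1 it has, after scaling, the form $x+\xi$ with $x\in X$. By Goldstine's theorem, $x+\xi$ is in the weak* closure of a bounded subset of $Z$. As $X^*$ is separable, the weak* topology is metrizable on bounded subsets of $X^{**}$, so a bounded sequence $(z_n)\subset Z$ converges weak* to $x+\xi$. Since $e_n\to\xi$ weak*, $z_n-e_n-x\to0$ weakly in $X$.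

**Step 2: pass to norm estimates, then remove $x$.** By Mazur there are finite sets $F_1<F_2<\cdots$ and convex coefficients $(\lambda_j)_{j\in F_k}$ with
$$\|v_k-u_k-x\|\le2^{-k-1},\qquad v_k=\sum_{j\in F_k}\lambda_jz_j\in Z,\quad u_k=\sum_{j\in F_k}\lambda_je_j .$$
We do not know $x$, but it cancels in differences. Put $y_k=v_{2k-1}-v_{2k}\in Z$ and $d_k=u_{2k-1}-u_{2k}$. Then $\|y_k-d_k\|\le2^{-2k}+2^{-2k-1}$, so $\sum_k\|y_k-d_k\|\le1$. With $u_k'=u_{2k-1}$, $u_k''=u_{2k}$ and $G_k$ the smallest interval containing $F_{2k-1}\cup F_{2k}$, any finite piece of $(d_k)$ satisfies the hypotheses of Lemma 5.1(ii).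

**Step 3: choose coefficients that only the $i$-th norm sees.** Let $\eta\in(0,1)$ and take $a$ from Lemma 4.1: $\|a\|_{M_i}=1$ and $\|a\|_{M_l}\le\eta$ for $l\ne i$. As $F\ne\emptyset$, there is some $l\ne i$, so $\max_k|a_k|\le\|a\|_{M_l}\le\eta$, and $\|\sum a_k(y_k-d_k)\|\le\eta$. With $z=\sum a_ky_k\in Z$, Lemma 5.1(ii) gives
$$\|z\|\ge\Big|\sum a_kd_k\Big|_i-\eta\ge1-\eta,\qquad\|S_Fz\|\le\max_{l\in F}\Big|\sum a_kd_k\Big|_l+\eta\le4\eta+\eta .$$
Hence $c(1-\eta)\le5\eta$ for every $\eta\in(0,1)$. Letting $\eta\to0$ contradicts $c>0$. $\square$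

For $m=2$: $S_1,S_2\in\mathbf R\mathcal{SS}$, and $S_1+S_2$ is an isometric embedding of the non-reflexive space $X$. The answer to (a) is no.

## 8. Adjoints and cosingularity

If $Q_WR^*$ is onto, then its adjoint $R^{**}|_{W^\perp}$ is bounded below, but $W^\perp$ lies in $X^{**}$, while $\mathbf R$-singularity of $R$ speaks about subspaces of $X$. Quasi-reflexivity closes this gap.

**Lemma 8.1.** If $X$ is quasi-reflexive and $R\in\mathcal B(X,Y)$ is in $\mathbf R\mathcal{SS}$, then $R^*\in\mathcal B(Y^*,X^*)$ is in $\mathbf R\mathcal{SC}$.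

*Proof.* Suppose $W\subset X^*$ is a subspace with $X^*/W$ non-reflexive and $Q_WR^*$ onto. Then $(Q_WR^*)^*=R^{**}|_{W^\perp}$ is an isomorphic embedding, and $W^\perp=(X^*/W)^*$ is a non-reflexive subspace of $X^{**}$. The subspace $W^\perp\cap X$ is closed and is the kernel of the map $W^\perp\to X^{**}/X$, so it has finite codimension in $W^\perp$ and is therefore non-reflexive. Since $R^{**}$ extends $R$, $R$ is an isomorphic embedding on $W^\perp\cap X$, contradicting $R\in\mathbf R\mathcal{SS}$. $\square$

By Lemma 8.1 and Propositions 6.1 and 7.1, $\sum_{l\in F}S_l^*=S_F^*\in\mathbf R\mathcal{SC}$ for all $F\subsetneq\{1,\dots,m\}$. But $\sum_{l=1}^mS_l^*$ is the adjoint of an isometric embedding, hence onto $X^*$, which is non-reflexive; with $B=\{0\}$ in the definition, it is not in $\mathbf R\mathcal{SC}$. For $m=2$: $S_1^*,S_2^*\in\mathbf R\mathcal{SC}$ and $S_1^*+S_2^*\notin\mathbf R\mathcal{SC}$, so the answer to (b) is no. This proves Theorem A and the first part of Theorem B. Neither $\mathbf R\mathcal{SS}$ nor $\mathbf R\mathcal{SC}$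 is an operator ideal.

## 9. Two endomorphisms of a quasi-reflexive space of order three

For the second part of Theorem B take $m=2$ and $Z=X\oplus Y=X\oplus A_1\oplus A_2$, with, say, the maximum norm. By Proposition 6.1 for $L=\{1,2\},\{1\},\{2\}$, each of the three summands is separable and quasi-reflexive of order one. So $Z$ is separable and quasi-reflexive of order $3$. Let $\hat S_l(x,y)=(0,S_lx)$ for $l=1,2$.

**Step 1: $\hat S_l\in\mathbf R\mathcal{SS}$.** Suppose $\|\hat S_l(x,y)\|\ge c\|(x,y)\|$ on a non-reflexive $H\subset Z$, with $c>0$. Then $c\|(x,y)\|\le\|S_lx\|\le\|x\|$ on $H$, so the coordinate projection $Z\to X$ is an isomorphic embedding on $H$. Its image is a closed non-reflexive subspace of $X$, and on it $\|S_lx\|\ge c\|(x,y)\|\ge c\|x\|$. This contradicts Proposition 7.1.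

**Step 2: $\hat S_1+\hat S_2\notin\mathbf R\mathcal{SS}$.** On the copy $X\oplus0$ of the non-reflexive space $X$ it acts as $(x,0)\mapsto(0,(S_1+S_2)x)$, an isomorphic embedding.

**Step 3: the adjoints.** As $Z$ is quasi-reflexive, Lemma 8.1 gives $\hat S_l^*\in\mathbf R\mathcal{SC}$ in $\mathcal B(Z^*,Z^*)$. Furthermore $(\hat S_1+\hat S_2)^*(x^*,y^*)=((S_1+S_2)^*y^*,0)$. Followed by the quotient map of $Z^*=X^*\oplus Y^*$ with kernel $0\oplus Y^*$, this is onto $X^*$, because $(S_1+S_2)^*$ is onto. As $X^*$ is non-reflexive, $\hat S_1^*+\hat S_2^*\notin\mathbf R\mathcal{SC}$. This completes the proof of Theorem B.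

## 10. Weakly compact perturbations of cosingular operators

It remains to prove Theorem C(2). As in Section 2 we make $T$ small, now on a weak*-closed subspace of a dual. For this we need the theorem of Johnson and Rosenthal (*On $w^*$-basic sequences and their applications to the study of Banach spaces*, Studia Math. 43 (1972)): if $V$ is separable and $(g_n)\subset V^*$ is weak*-null with $\inf\|g_n\|>0$, then some subsequence is *$w^*$-basic*. For the subsequence, again called $(g_n)$, and $W=\bigcap_n\ker g_n$, this means that $V/W$ has a basis $(Q_Wv_n)$ whose biorthogonal functionals are the $g_n\in W^\perp=(V/W)^*$. For example, in $\ell_1=c_0^*$ the unit vectors are $w^*$-basic: $W=\{0\}$ and $(v_n)$ is the unit vector basis of $c_0$.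

*Proof of Theorem C(2).* Suppose $R:=Q_B(S+T)$ maps onto a non-reflexive $V=Y/B$. Then $V$ is separable, as a quotient of $Y$ or an image of $X$. Put $T_1=Q_BT$, which is weakly compact, and let $r>0$ with $\|R^*h\|\ge r\|h\|$ for $h\in V^*$. We show $S\notin\mathbf R\mathcal{SC}$.

**Step 1: a weak*-null sequence in $V^*$ that is not weakly null.** Suppose every bounded weak*-null sequence in $V^*$ is weakly null. The ball $B_{V^*}$ is weak* compact and metrizable, so each sequence in it has a weak*-convergent subsequence, which then converges weakly. By Eberlein–Šmulian $V^*$ is reflexive, hence so is $V$, a contradiction. So there is a bounded weak*-null sequence that is not weakly null. Passing to a subsequence, some $\phi\in V^{**}$ is bounded away from $0$ along it; dividing by the values of $\phi$, we get a bounded weak*-null $(h_n)$ with $\phi(h_n)=1$ for all $n$.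

**Step 2: make $T_1^*$ small along it.** For $x^{**}\in X^{**}$ we have $T_1^{**}x^{**}\in V$, so $x^{**}(T_1^*h_n)=h_n(T_1^{**}x^{**})\to0$. Thus $T_1^*h_n\to0$ weakly. By Mazur there are successive convex blocks $g_n$ of $(h_n)$ with $\|T_1^*g_n\|\le2^{-n}$. The sequence $(g_n)$ is bounded and weak*-null, and $\phi(g_n)=1$, so $\inf\|g_n\|>0$.

**Step 3: weak* expansions.** Pass to a $w^*$-basic subsequence; the bounds $\|T_1^*g_n\|\le2^{-n}$ persist. Let $W$ and $(v_n)$ be as above. For a basis, the products of the norms of basis vectors and biorthogonal functionals are bounded, so $\inf\|g_n\|>0$ gives $C:=\sup\|Q_Wv_n\|<\infty$. Let $h\in W^\perp$. Applying $h$ to $Q_Wv=\sum g_n(v)Q_Wv_n$ for $v\in V$ shows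
$$h=w^*\text{-}\sum_nh(v_n)g_n,\qquad|h(v_n)|\le C\|h\| .$$

**Step 4: $T_1^*$ is small on a weak*-closed subspace.** For $N\in\mathbb N$ let $W_N=\bigcap_{n>N}\ker g_n\supset W$. Then $W_N^\perp\subset W^\perp$. If $n\le N$, then $g_k(v_n)=0$ for all $k>N$, so $v_n\in W_N$ and $h(v_n)=0$ for $h\in W_N^\perp$. As $T_1^*$ is weak*-continuous, $T_1^*h$ is the weak* sum of $h(v_n)T_1^*g_n$ over $n>N$; this series converges in norm, and
$$\|T_1^*h\|\le C\|h\|\sum_{n>N}\|T_1^*g_n\|\le C2^{-N}\|h\|\le\tfrac r2\|h\|\qquad(h\in W_N^\perp)$$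
for suitable $N$, which we fix.

**Step 5: $Q_{W_N}Q_BS$ is onto.** Since $(Q_BS)^*=R^*-T_1^*$, we have $\|(Q_BS)^*h\|\ge\frac r2\|h\|$ on $W_N^\perp$. But $(Q_BS)^*|_{W_N^\perp}=(Q_{W_N}Q_BS)^*$, so $Q_{W_N}Q_BS$ is onto $V/W_N$. With $B'=Q_B^{-1}(W_N)$, this space is the quotient $Y/B'$, and $Q_{W_N}Q_B$ is $Q_{B'}$.

**Step 6: $V/W_N$ is non-reflexive.** Otherwise $W_N^\perp=(V/W_N)^*$ is reflexive, and a subsequence of the bounded sequence $(g_n)_{n>N}\subset W_N^\perp$ converges weakly, necessarily to its weak* limit $0$. This contradicts $\phi(g_n)=1$. So $Y/B'$ is non-reflexive, $Q_{B'}S$ is onto, and $S\notin\mathbf R\mathcal{SC}$. $\square$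

Consequently, if $X$ or $Y$ is separable, both summands of a counterexample to (b) fail to be weakly compact, just as Theorem C(1) says for (a) without separability. No claim is made here about Theorem C(2) without the separability assumption.
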